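\title{Substring complexity versus L-system size:\\ a counterexample and the exact gap}

\begin{abstract}
For a string $w$ of length $n$, let $\delta(w)=\max_k S_w(k)/k$, where $S_w(k)$ counts the distinct substrings of length $k$, and let $\ell(w)$ be the size of the smallest non-erasing L-system that generates $w$. We disprove the conjecture $\ell=\Omega(\delta/\sqrt n)$: there are binary strings with $\ell=O(\ln^2n/\ln\ln n)$ and $\delta=\Omega(n/\ln n)$. We also prove that $\delta\le\ell\sqrt n+2\ell^2G(\ell)$ for every string, where $G$ is Landau's function. The two results match: the conjectured inequality holds, with constant $\frac12$ and for large $n$, as long as $\ell\le(\frac18-\varepsilon)\ln^2n/\ln\ln n$, the constant $\frac18$ is sharp, and the largest value of $\delta/\ell$ on binary strings of length $n$ is $\Theta(n\ln\ln n/\ln^3n)$.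
\end{abstract}

\section{Two measures of repetitiveness}\label{sec:intro}

\subsection{Definitions and first cases}

Let $w=w[1]\cdots w[n]$ be a string over a finite alphabet, and write $w[i:j]=w[i]\cdots w[j]$. A \emph{factor} of $w$ is a substring $w[i:j]$. The \emph{window} of length $k$ at position $q$ is $w[q:q+k-1]$; offsets inside a window are counted from $0$. Let $S_w(k)$ be the number of distinct factors of length $k$, and put
\[
\delta(w)=\max_{1\le k\le n}\frac{S_w(k)}{k}.
\]
A repetitive string has few distinct factors. If $w$ has period $\pi$, that is, $w[i+\pi]=w[i]$ whenever both sides are defined, then $S_w(k)\le\pi$ for all $k$, so $\delta(w)\le\pi$. The division by $k$ has the following meaning. Suppose that $z$ positions of $w$ are marked so that every factor has an occurrence covering a marked position. At most $k$ windows of length $k$ cover a given position, so $S_w(k)\le zk$ and $\delta(w)\le z$. Thus $\delta$ is a lower bound for the number of places around which all the content of $w$ can be found.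

The second measure is the length of a generative description. A map $\varphi:\Sigma^*\to\Sigma^*$ is a \emph{morphism} if $\varphi(xy)=\varphi(x)\varphi(y)$; it is determined by its \emph{rules} $a\to\varphi(a)$, $a\in\Sigma$. It is \emph{non-erasing} if $|\varphi(a)|\ge1$ for every letter $a$. A \emph{coding} is a morphism that sends letters to letters. An \emph{L-system} is a tuple $(\Sigma,\varphi,\tau,s,d,n)$, where $\Sigma$ is a finite alphabet, $\varphi$ is a non-erasing morphism of $\Sigma^*$, $\tau$ is a coding from $\Sigma$ to the output alphabet, $s\in\Sigma^+$ is the \emph{axiom}, and $d\ge0$ and $n$ are integers with $n\le|\tau(\varphi^d(s))|$. (This is a CPD0L-system extended with the two parameters $d$ and $n$.) The system \emph{generates} the string $\tau(\varphi^d(s))[1:n]$, and its \emph{size} is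
\[
\sigma=|s|+\sum_{a\in\Sigma}|\varphi(a)| .
\]
We let $\ell(w)$ be the smallest size of an L-system that generates $w$. Taking $s=w$, $d=0$ and $\varphi,\tau$ the identity on the letters of $w$ shows that $\ell(w)\le2n$. A string with period $\pi$ has $\ell(w)\le\pi+3$: take letters $a$ and $c_r$ ($r\in\mathbb Z_\pi$), axiom $a$ and rules $a\to ac_1$, $c_r\to c_{r+1}$, so that $\varphi^d(a)=ac_1c_2\cdots c_d$, and put $\tau(a)=w[1]$ and $\tau(c_r)=w[r+1]$ for $0\le r<\pi$. On periodic strings both measures are therefore bounded in terms of the period alone.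

\subsection{A unary counter and the conjecture}

In general the two measures separate: it is known that there are string families with $\ell=o(\delta)$, the gap reaching a factor $\sqrt n$. To see such a family we need a way to certify that $\delta$ is large. The following lemma does this when $w$ is cut into short, distinct, recognizable pieces.

\begin{lemma}\label{lem:units}
Let $w=a\,U_1U_2\cdots U_M$ have length $n$, where $a$ is a letter and the \emph{units} $U_1,\dots,U_M$ are pairwise distinct strings of length at most $D$. Suppose that for some set $Y$ of \emph{marker} letters, the first letter of each unit lies in $Y$ and its other letters do not. If $n\ge4D$, then $\delta(w)\ge n/(4D)$.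
\end{lemma}

\begin{proof}
Consider a window of length $2D$ at a position $q\ge2$. If $q$ is the start of a unit, the first marker of the window is at offset $o=0$. Otherwise at most $D-1$ letters of the current unit remain, the window is longer than that, and so the next unit starts at an offset $o\le D-1$. The unit $U$ that starts at offset $o$ has length at most $D$, so the position following it has offset at most $2D-1$ and lies in the window. That position starts another unit and holds the second marker of the window. Hence the content of the window determines $o$ and $U$. Since the units are distinct, $U$ determines its own position in $w$, and then $o$ determines $q$. So the $n-2D$ windows at positions $2,\dots,n-2D+1$ are pairwise distinct, and $\delta(w)\ge(n-2D)/(2D)\ge n/(4D)$.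
\end{proof}

\begin{example}[unary counter]\label{ex:unary}
Take the axiom $a$, the rules $a\to ab$, $b\to bx$, $x\to x$, and the identity coding. The size is $6$. Since $\varphi^t(b)=bx^t$,
\[
w=\varphi^d(a)=a\cdot b\cdot bx\cdot bx^2\cdots bx^{d-1},\qquad n=1+d(d+1)/2 .
\]
For $d\ge7$ we have $n\ge4d$, and Lemma~\ref{lem:units} with $Y=\{b\}$ and $D=d$ gives $\delta(w)\ge n/(4d)\ge\sqrt n/(4\sqrt2)$, because $d\le\sqrt{2n}$.
\end{example}

Each $b$ in this string records its age in unary, and a window of length $k$ can read ages up to about $k$ only. Suppose this were the general picture for a system of size $\sigma$. A factor of length $k$ would be described by a place in one of the rules ($\sigma$ choices), an offset ($k$ choices) and an age; a counter can be slowed to one increment every $\sigma$ steps, so there would be about $\sigma k$ readable ages. Then $S_w(k)\lesssim\sigma^2k^2$, and with $S_w(k)\le n$ this gives $S_w(k)/k\lesssim\min(\sigma^2k,n/k)\le\sigma\sqrt n$. One is led to guess that $\sqrt n$ is the largest possible gap. This is the conjecture from the paper of Navarro and Urbina~\cite{NU}.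

\begin{quote}
\textbf{Conjecture.} $\ell=\Omega(\delta/\sqrt n)$ for every string family; that is, there is a constant $c>0$ such that $\ell(w)\ge c\,\delta(w)/\sqrt{|w|}$ for every string $w$.
\end{quote}

The heuristic overlooks a second way of recording age. A letter on a cycle $c_0\to c_1\to\cdots\to c_{p-1}\to c_0$ shows its age modulo $p$ without growing, and cycles of coprime lengths show together the age modulo the product of the lengths, while they cost only the sum.

\subsection{Results}

We write $\ln$ for the natural logarithm and put $F(n)=\ln^2n/\ln\ln n$. \emph{Landau's function} $G(m)$ is the maximal order of a permutation of $m$ points.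

\begin{theorem}\label{thm:counter}
For all large $n$ there is a binary string $w_n$ of length $n$ with $\ell(w_n)=O(\ln^2n/\ln\ln n)$ and $\delta(w_n)=\Omega(n/\ln n)$. Hence
\[
\frac{\delta(w_n)}{\ell(w_n)\sqrt n}=\Omega\Bigl(\frac{\sqrt n\,\ln\ln n}{\ln^3n}\Bigr)\to\infty,
\]
and the conjecture is false.
\end{theorem}

The next theorem says that the two ways of recording age are the only ones: the first term of the bound comes from growing counters and the second from cycles of letters.

\begin{theorem}\label{thm:upper}
For every string $w$ of length $n$, with $\ell=\ell(w)$, we have $\delta(w)\le\ell\sqrt n+2\ell^2G(\ell)$.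
\end{theorem}

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] \emph{Sharp threshold.} For every fixed $\varepsilon\in(0,\frac18)$ and all large $n$, every string $w$ of length $n$ with $\ell(w)\le(\frac18-\varepsilon)F(n)$ satisfies $\ell(w)\ge\delta(w)/(2\sqrt n)$. Conversely, for every $\varepsilon>0$ there are $\eta>0$ and binary strings of every large length $n$ with $\ell\le(\frac18+\varepsilon)F(n)$ and $\delta/(\ell\sqrt n)\ge n^\eta$.
\item[(b)] \emph{Sharp cost.} Fix $\alpha\in(\frac12,1]$. If $w$ runs through a sequence of strings whose lengths $n$ tend to infinity and $\delta(w)\ge n^{\alpha-o(1)}$, then $\ell(w)\ge(\frac{\alpha^2}2-o(1))F(n)$. There are binary strings of every large length $n$ with $\delta\ge n^{\alpha-o(1)}$ and $\ell\le(\frac{\alpha^2}2+o(1))F(n)$.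
\item[(c)] \emph{Maximal gap.} $\max\{\delta(w)/\ell(w):w\in\{0,1\}^n\}=\Theta(n\ln\ln n/\ln^3n)$.
\item[(d)] \emph{The term $\ell\sqrt n$ is optimal up to a constant.} For all integers $m\ge2$ and $K\ge1$ there is a string over an alphabet of size $2m+2$ with $n=1+m^2(K^2+3K)/2$, $\ell\le4m+4$ and $\delta\ge\frac m{4\sqrt2}\sqrt n\ge\frac1{34}\,\ell\sqrt n$.
\end{enumerate}
\end{theorem}

\begin{remark}
One may charge an additive constant $\kappa\ge0$ for writing down $d$ and $n$, which replaces $\ell$ by $\ell+\kappa$. The upper bounds on $\ell$ then change by $+\kappa$. Theorem~\ref{thm:upper} remains valid because its right-hand side is nondecreasing in $\ell$. Since $F(n)\to\infty$ and $\ell\le\ell+\kappa\le(1+\kappa)\ell$, Theorem~\ref{thm:counter} and parts (a)--(c) of Theorem~\ref{thm:sharp} are unchanged, and in part (d) the constant $\frac1{34}$ may be replaced by $\frac1{34(1+\kappa)}$. We take $\kappa=0$.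
\end{remark}

\section{Primes and Landau's function}\label{sec:facts}

We use two facts from number theory; $p$ denotes a prime. The first is the prime number theorem in the form $\theta(x)=\sum_{p\le x}\ln p\sim x$. Partial summation with the weight $t/\ln t$ gives
\[
\sum_{p\le x}p=\theta(x)\frac{x}{\ln x}-\int_2^x\theta(t)\Bigl(\frac1{\ln t}-\frac1{\ln^2t}\Bigr)dt .
\]
The first term is asymptotic to $x^2/\ln x$ and the integral to $\int_2^x t\,dt/\ln t\sim x^2/(2\ln x)$, so
\begin{equation}\label{eq:primes}
\ln\prod_{p\le x}p\sim x,\qquad\sum_{p\le x}p\sim\frac{x^2}{2\ln x}.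
\end{equation}
The second fact concerns $G$. The order of a permutation is the least common multiple of its cycle lengths. Adding a fixed point does not change the order, so $G$ is nondecreasing. Landau's theorem (1903) states that
\begin{equation}\label{eq:landau}
\ln G(m)\sim\sqrt{m\ln m}.
\end{equation}

\section{Clocks made of prime cycles}\label{sec:clock}

\subsection{The primes $2$ and $3$}

Take letters $a$, $c_r$ ($r\in\mathbb Z_2$) and $c'_r$ ($r\in\mathbb Z_3$), with axiom $a$ and rules $a\to ac_0c'_0$, $c_r\to c_{r+1}$, $c'_r\to c'_{r+1}$. At every step $a$ emits a fresh block $c_0c_0'$, and all older blocks advance by one: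
\[
\varphi^7(a)=a\;c_0c'_0\;c_1c'_1\;c_0c'_2\;c_1c'_0\;c_0c'_1\;c_1c'_2\;c_0c'_0 .
\]
The block of age $t$ shows $t\bmod2$ and $t\bmod3$, hence $t\bmod 6$. Five cycle letters produce six distinct blocks before the first repetition.

Now use all primes $p\le P$, say $m$ of them, with product $L$. The system has size $m+2+\sum_{p\le P}p\sim P^2/(2\ln P)$. By the Chinese remainder theorem the blocks of ages $0,\dots,L-1$ are distinct, and they all have length $m\le P$. After $L$ steps the string has length $n=1+mL$, with $\ln n\sim P$ by~\eqref{eq:primes}, and Lemma~\ref{lem:units}, with the letters of the first cycle as markers, gives $\delta\ge n/(4m)$ once $L\ge4$. In Example~\ref{ex:unary} an age up to $d$ takes $d$ letters; here an age up to $L$ takes at most about $\ln L$ letters. This is the whole mechanism of the counterexample, but the output alphabet grows with $n$.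

A coding onto $\{0,1\}$ destroys two things. First, a coded letter shows a single bit, not its position on the cycle. Using $\log_2p$ parallel copies of the $p$-cycle, one per binary digit of the position, would multiply the number of letters by about $\log_2P$. Instead we label one cycle by bits and let the block contain several consecutive letters of that cycle; the block of age $t$ then displays a window of the cyclic labeling starting at $t$, and we need these windows to be distinct. Second, the start of a block is no longer visible in the names of the letters, so we reserve the pattern $11$ for it and interleave all other bits with zeros.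

For the primes $2$ and $3$, label the $2$-cycle by $0,1$ and the $3$-cycle by $0,0,1$. One letter suffices for the $2$-cycle. For the $3$-cycle two consecutive letters suffice, since the cyclic windows $00,01,10$ are distinct. With $\bar0,\bar1$ denoting fixed letters coded as $0,1$, the emitted block is $\bar1\bar1\;\bar0c_0\;\bar0c'_0\;\bar0c'_1\;\bar0$, and the coded blocks of ages $0,\dots,5$ are
\[
\begin{array}{lll}
11\;00\;00\;00\;0,&11\;01\;00\;01\;0,&11\;00\;01\;00\;0,\\
11\;01\;00\;00\;0,&11\;00\;00\;01\;0,&11\;01\;01\;00\;0.
\end{array}
\]
They are distinct, and in their concatenation $11$ occurs only at block starts.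

\subsection{Binary labelings of a prime cycle}

\begin{lemma}\label{lem:label}
Let $p\ge7$ be prime and $b_p=\lceil2\log_2p\rceil$. There is a map $\chi_p:\mathbb Z_p\to\{0,1\}$ such that the $p$ cyclic windows $(\chi_p(r),\chi_p(r+1),\dots,\chi_p(r+b_p-1))$, $r\in\mathbb Z_p$, are pairwise distinct.
\end{lemma}

\begin{proof}
First, $b_p<p$: we have $b_p<2\log_2p+1$, and $x-2\log_2x-1$ is positive at $x=7$ (because $2^6>7^2$) and has positive derivative $1-2/(x\ln2)$ for $x\ge7$.

Choose $\chi_p$ uniformly at random. Let $r\ne r'$ and $e=r'-r$. The windows at $r$ and $r'$ agree if and only if $\chi_p(v)=\chi_p(v+e)$ for $v=r,\dots,r+b_p-1$. The windows may overlap, so we must check that these equalities are independent. Since $p$ is an odd prime and $e\ne0$, the element $e$ generates $\mathbb Z_p$, and the $p$ edges $\{v,v+e\}$, $v\in\mathbb Z_p$, form a single cycle through all of $\mathbb Z_p$. Our $b_p<p$ edges are a proper subset of this cycle, so they form a forest, which has $p-b_p$ connected components. The equalities hold exactly when $\chi_p$ is constant on components, which has probability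 $2^{p-b_p}/2^p=2^{-b_p}\le p^{-2}$. By the union bound, some pair of windows agrees with probability at most $\binom p2p^{-2}<1$.
\end{proof}

\subsection{The system and its windows}

Let $P\ge7$ be real, let $p$ range over the primes in $[7,P]$, and put $L=\prod_pp$. The letters are $a,\bar0,\bar1$ and $c_{p,r}$ ($r\in\mathbb Z_p$). Let
\[
u=\bar1\,\bar1\,\Bigl(\prod_p\bar0c_{p,0}\,\bar0c_{p,1}\cdots\bar0c_{p,b_p-1}\Bigr)\,\bar0,\qquad B=|u|=3+2\sum_pb_p,
\]
where the product is concatenation in increasing order of $p$. The axiom is $a$, and
\[
\varphi(a)=au,\quad\varphi(\bar0)=\bar0,\quad\varphi(\bar1)=\bar1,\quad\varphi(c_{p,r})=c_{p,r+1},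
\]
\[
\tau(a)=\tau(\bar0)=0,\quad\tau(\bar1)=1,\quad\tau(c_{p,r})=\chi_p(r).
\]
The morphism is non-erasing and the size is $\sigma_P=1+(1+B)+2+\sum_pp$. Since $b_p\le3\log_2p$, we have $B\le3+6\,\theta(P)/\ln2=O(P)$. Omitting the primes $2,3,5$ does not affect~\eqref{eq:primes}, so as $P\to\infty$,
\begin{equation}\label{eq:params}
B=O(P),\qquad\ln L\sim P,\qquad\sigma_P\sim\frac{P^2}{2\ln P}.
\end{equation}
By induction $\varphi^d(a)=a\,u\,\varphi(u)\cdots\varphi^{d-1}(u)$, and all letters of $u$ have one-letter images forever, so $|\varphi^d(a)|=1+dB$. For $n\ge1$ let $d=\lceil n/B\rceil$ and $w_{P,n}=\tau(\varphi^d(a))[1:n]$. Then $\ell(w_{P,n})\le\sigma_P$.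

\begin{lemma}\label{lem:windows}
Let $w=w_{P,n}$. Then $S_w(2B)\ge\min(BL,\,n-2B)$. Hence $\delta(w)\ge\min\bigl(\frac L2,\frac n{4B}\bigr)$ if $n\ge4B$.
\end{lemma}

\begin{proof}
Put $U_t=\tau(\varphi^t(u))$, so that $w$ is a prefix of $0\,U_0U_1U_2\cdots$ and $U_t$ starts at position $2+tB$.

\emph{The pattern $11$ occurs in $U_0U_1U_2\cdots$ exactly at block starts.} In each block, positions $1$ and $2$ hold $1$, and the odd positions $3,5,\dots,B$ hold $0$. Two adjacent positions of a block other than $1,2$ include an odd position at least $3$, and two adjacent positions in different blocks include position $B$.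

\emph{The block $U_t$ determines $t\bmod L$.} The part of $U_t$ that belongs to $p$ displays $\chi_p(t),\dots,\chi_p(t+b_p-1)$ at fixed places. By Lemma~\ref{lem:label} this determines $t\bmod p$, and the Chinese remainder theorem gives $t\bmod L$.

Consider a window of length $2B$ of $w$ at position $q=2+tB+\rho$ with $0\le\rho<B$ and $0\le t<L$. If $\rho=0$, the first $11$ is at offset $0$ and the window begins with $U_t$. If $\rho>0$, the first $11$ is at offset $B-\rho$, and the block $U_{t+1}$ that starts there lies inside the window because $(B-\rho)+B\le2B$. So the content of the window determines $\rho$, then $t\bmod L$, hence $t$ and $q$. The windows at $q=2,\dots,\min(1+BL,\,n-2B+1)$ are therefore pairwise distinct, and there are $\min(BL,n-2B)$ of them. If $n\ge4B$, then $n-2B\ge n/2$, and we divide by $2B$.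
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Take $P=2\ln n$ and $w_n=w_{P,n}$. By~\eqref{eq:params}, $\ln L\sim2\ln n$ and $B=O(\ln n)$, so $L\ge n\ge4B$ for large $n$. Lemma~\ref{lem:windows} gives $\delta(w_n)\ge n/(4B)=\Omega(n/\ln n)$, while $\ell(w_n)\le\sigma_P=O(\ln^2n/\ln\ln n)$.
\end{proof}

\begin{remark}
Since $\varphi(a)=au$, the strings $w_{P,n}$ are prefixes of the coded fixed point $\tau(\varphi^\omega(a))=0\,U_0U_1\cdots$ of a system with a one-letter axiom. For fixed $P$ this infinite word has period $BL$ after its first letter, so $\delta(w_{P,n})\le BL+1$ for all $n$; the parameter $P$ has to grow with $n$.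
\end{remark}

\section{The upper bound $\delta\le\ell\sqrt n+2\ell^2G(\ell)$}\label{sec:upper}

Fix an L-system $(\Sigma,\varphi,\tau,s,d,n)$ of size $\sigma$ generating $w$. Let $N=|\Sigma|$, so that $N<\sigma$ because $s$ and all $\varphi(a)$ are nonempty, and let $W=\varphi^d(s)$. Every factor of $w$ is the image under $\tau$ of a factor of $W$ of the same length, so
\begin{equation}\label{eq:trivial}
S_w(k)\le\min\bigl(n,S_W(k)\bigr).
\end{equation}
We make the heuristic of Section~\ref{sec:intro} precise. A factor of $W$ is first described by a place in a rule, an offset and an age, and then we count the ages that a window of length $k$ can tell apart. For a string $x$, let $\operatorname{pref}_k(x)$ and $\operatorname{suf}_k(x)$ be its prefix and suffix of length $\min(k,|x|)$.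

\subsection{Cutting a factor at its oldest boundary}

For $b\in\Sigma$ and $y\in\Sigma^+$ let
\[
R_k(b,y)=\bigl\{\bigl(\operatorname{suf}_k\varphi^j(b),\,\operatorname{pref}_k\varphi^j(y)\bigr):j\ge0\bigr\}.
\]

\begin{lemma}\label{lem:cut}
Let $k\ge2$. If $|R_k(b,y)|\le\rho$ for all $b\in\Sigma$ and $y\in\Sigma^+$, then $S_W(k)\le\sigma(k-1)\rho$.
\end{lemma}

\begin{proof}
A \emph{gap} of a string is a place between two consecutive letters. A \emph{site} is a gap of the axiom $s$ or of one of the rules $\varphi(a)$; there are $(|s|-1)+\sum_a(|\varphi(a)|-1)\le\sigma$ sites. A site splits $s$ or $\varphi(a)$ as $x\,b\,y$, where $b$ is the letter before the gap and $y\ne\varepsilon$ is the part after it.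

For $0\le i\le d$ we have $W=\varphi^{d-i}(\varphi^i(s))$, so $W$ is the concatenation of the \emph{level-$i$ blocks} $\varphi^{d-i}(c)$, where $c$ runs through the letters of $\varphi^i(s)$. The blocks are nonempty since $\varphi$ is non-erasing. Let $E_i$ be the set of gaps of $W$ between consecutive level-$i$ blocks. A level-$(i-1)$ block $\varphi^{d-i}(\varphi(a))$ is a concatenation of level-$i$ blocks, one for each letter of $\varphi(a)$. Hence $E_0\subseteq E_1\subseteq\cdots\subseteq E_d$, and $E_d$ is the set of all gaps.

Let $f$ be a factor of length $k$ and fix an occurrence of it in $W$. Since $k\ge2$, the occurrence has an internal gap. Let $i$ be minimal such that $E_i$ contains an internal gap of the occurrence, choose the leftmost such gap, and put $j=d-i$. If $i\ge1$, no internal gap lies in $E_{i-1}$, so the occurrence lies inside one level-$(i-1)$ block $\varphi^j(\varphi(a))$, and the chosen gap comes from a site $\varphi(a)=x\,b\,y$: it separates $\varphi^j(xb)$ from $\varphi^j(y)$. If $i=0$, the same holds with $s=x\,b\,y$, $j=d$ and $W$ in place of the block. See Figure~\ref{fig:cut}.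

Let $r\in[1,k-1]$ be the length of the part of $f$ to the left of the gap. This part contains no gap of $E_i$, by the leftmost choice, so it is a suffix of $\varphi^j(b)$. The remaining $k-r$ letters form a prefix of $\varphi^j(y)$, because the occurrence ends inside the block. Thus $f$ is the suffix of length $r$ of $\operatorname{suf}_k\varphi^j(b)$ followed by the prefix of length $k-r$ of $\operatorname{pref}_k\varphi^j(y)$. So $f$ is determined by the site, the number $r$ and an element of $R_k(b,y)$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]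
\draw (0,0) rectangle (10,0.6);
\draw (3,0)--(3,0.6);
\draw[very thick] (5.5,-1.0)--(5.5,0.75);
\node at (1.5,0.3) {$\varphi^j(x)$};
\node at (4.25,0.3) {$\varphi^j(b)$};
\node at (7.75,0.3) {$\varphi^j(y)$};
\draw[<->] (0,1)--(10,1);
\node at (5,1.3) {$\varphi^{j+1}(a)$};
\draw (4.2,-0.85) rectangle (8.3,-0.25);
\node at (4.85,-0.55) {$r$};
\node at (6.9,-0.55) {$k-r$};
\node at (3.8,-0.55) {$f$};
\end{tikzpicture}
\caption{An occurrence of a factor $f$ of length $k$ inside a block $\varphi^{j+1}(a)$ with $\varphi(a)=x\,b\,y$. The thick line is the leftmost boundary between images $\varphi^j(\text{letter})$ that $f$ crosses. The first $r$ letters of $f$ are a suffix of $\varphi^j(b)$ and the last $k-r$ are a prefix of $\varphi^j(y)$.}\label{fig:cut}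
\end{figure}

The difficulty is that the age $j$ ranges up to $d$, which is not charged to the size. We show that $j\mapsto\operatorname{pref}_k\varphi^j(y)$ is eventually periodic, with a transient of length $O(kN)$ and a period controlled by $G(N)$. The period comes mainly from the letters that do not grow, so we treat them first.

\subsection{Bounded letters}

Call a letter $a$ \emph{bounded} if the sequence $|\varphi^j(a)|$, $j\ge0$, is bounded, and \emph{growing} otherwise. If $b$ occurs in $\varphi(a)$, then $|\varphi^j(b)|\le|\varphi^{j+1}(a)|$, so the image of a bounded letter consists of bounded letters. If all letters of $\varphi(a)$ are bounded, then $a$ is bounded, so the image of a growing letter contains a growing letter. Consider the directed graph on $\Sigma$ with an edge $a\to b$ whenever $b$ occurs in $\varphi(a)$. The letters occurring in $\varphi^j(a)$ are the endpoints of the walks with $j$ edges from $a$, and every letter reachable from a bounded letter is bounded. Let $C$ be the set of bounded letters that lie on a cycle of this graph.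

\begin{lemma}\label{lem:bounded}
The morphism $\varphi$ restricts to a permutation of $C$; let $\Lambda$ be its order ($\Lambda=1$ if $C=\emptyset$). If $x$ is a possibly empty string of bounded letters and $j\ge N$, then $\varphi^j(x)\in C^*$ and $\varphi^{j+\Lambda}(x)=\varphi^j(x)$.
\end{lemma}

\begin{proof}
Let $v\in C$ lie on a cycle of length $c$, so $v$ occurs in $\varphi^c(v)$. Suppose $|\varphi(v)|\ge2$. As $\varphi$ is non-erasing, $|\varphi^c(v)|\ge2$, so $\varphi^c(v)=\alpha v\beta$ with $\alpha\beta\ne\varepsilon$. Applying $\varphi^{tc}$ gives $|\varphi^{(t+1)c}(v)|\ge|\varphi^{tc}(v)|+1$ for all $t$, which contradicts boundedness. So $\varphi(v)$ is one letter, the successor of $v$ on the cycle. All letters of the cycle are reachable from $v$, hence bounded, hence in $C$. In particular $\varphi(v)\in C$, and the predecessor $v'$ of $v$ on the cycle lies in $C$ and satisfies $\varphi(v')=v$. So $\varphi$ maps $C$ onto $C$ and permutes it.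

A walk with $j\ge N$ edges from a bounded letter repeats a vertex. That vertex is bounded and lies on a cycle, so it belongs to $C$, and from there the walk stays in $C$. Hence $\varphi^j(x)\in C^*$, and $\varphi^\Lambda$ is the identity on $C^*$.
\end{proof}

\subsection{Prefixes are eventually periodic}

A short prefix of $\varphi^j(y)$ is governed by the leftmost growing letter: everything before it is bounded and falls under Lemma~\ref{lem:bounded}. So let $\gamma$ be the number of growing letters, and for a growing letter $g$ let $h(g)$ be the first growing letter of $\varphi(g)$. The orbit of $g$ under $h$ ends in a cycle of $h$, and two behaviors are possible.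

\begin{example}\label{ex:slow}
Take letters $g_0,\dots,g_{\gamma-1},x$ with $g_i\to g_{i+1}$ for $i<\gamma-1$ and $x\to x$. If $g_{\gamma-1}\to xg_0$, then $\varphi^j(g_0)=x^{\lfloor j/\gamma\rfloor}g_{j\bmod\gamma}$. The growing letter is pushed to the right; the prefixes $\operatorname{pref}_k\varphi^j(g_0)$ are pairwise distinct for $j<k\gamma$ and equal to $x^k$ afterwards. If instead $g_{\gamma-1}\to g_0x$, then $\varphi^j(g_0)=g_{j\bmod\gamma}\,x^{\lfloor j/\gamma\rfloor}$. The growing letter stays in front, and for $j\ge(k-1)\gamma$ the prefix is $g_{j\bmod\gamma}\,x^{k-1}$, which has period $\gamma$ in $j$. These are Cases A and B below, and the first shows that a transient of length $k\gamma$ cannot be avoided.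
\end{example}

\begin{lemma}\label{lem:prefix}
Let $y\in\Sigma^+$, $k\ge1$ and $X_j=\operatorname{pref}_k\varphi^j(y)$. There is an integer $\lambda$, equal to $1$ or to the length of a cycle of $h$, such that $X_{j+\pi}=X_j$ for all $j\ge k\gamma+N$, where $\pi=\operatorname{lcm}(\Lambda,\lambda)$.
\end{lemma}

\begin{proof}
If all letters of $y$ are bounded, Lemma~\ref{lem:bounded} gives the claim with $\lambda=1$. Otherwise write $y=y'g_0y''$, where $g_0$ is the first growing letter of $y$. For $i\ge1$ put $g_i=h(g_{i-1})$ and $\varphi(g_{i-1})=v_i\,g_i\,z_i$, where $v_i$ consists of bounded letters. Iterating $\varphi^{t}(g_{i-1})=\varphi^{t-1}(v_i)\,\varphi^{t-1}(g_i)\,\varphi^{t-1}(z_i)$, we find that $\varphi^j(y)$ begins with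
\begin{equation}\label{eq:expand}
\varphi^j(y')\;\varphi^{j-1}(v_1)\,\varphi^{j-2}(v_2)\cdots v_j\;\;g_j\;\;z_j\,\varphi(z_{j-1})\cdots\varphi^{j-1}(z_1).
\end{equation}
Let $g_q$ be the first $g_i$ on a cycle of $h$, and let $\lambda$ be the length of that cycle. The letters $g_0,\dots,g_{q+\lambda-1}$ are distinct, so $q+\lambda\le\gamma$. We have $g_{i+\lambda}=g_i$ for $i\ge q$, and since $v_i,z_i$ depend only on $g_{i-1}$, also $v_{i+\lambda}=v_i$ and $z_{i+\lambda}=z_i$ for $i>q$.

\emph{Case A: $v_i\ne\varepsilon$ for some $i>q$.} By periodicity, any $\lambda$ consecutive indices larger than $q$ include one with $v_i\ne\varepsilon$. Put $M=q+\lambda k$, so $M\le\gamma+\lambda(k-1)\le k\gamma$. For $j\ge M$, the string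
\[
A_j=\varphi^j(y')\,\varphi^{j-1}(v_1)\cdots\varphi^{j-M}(v_M)
\]
is a prefix of~\eqref{eq:expand}. At least $k$ of $v_{q+1},\dots,v_M$ are nonempty and $\varphi$ is non-erasing, so $|A_j|\ge k$ and $X_j=\operatorname{pref}_k(A_j)$. For $j\ge M+N$ all exponents in $A_j$ are at least $N$, so $A_{j+\Lambda}=A_j$ by Lemma~\ref{lem:bounded}. Hence $X_{j+\Lambda}=X_j$ for $j\ge k\gamma+N$, and $\Lambda$ divides $\pi$.

\emph{Case B: $v_i=\varepsilon$ for all $i>q$.} Now the bounded part in front may stay short, and the prefix must be completed from the right of $g_j$. Some $z_i$ with $i>q$ is nonempty, for otherwise $\varphi(g_{i-1})=g_i$ for all $i>q$ and $g_q$ would be bounded. So any $\lambda$ consecutive indices larger than $q$ include one with $z_i\ne\varepsilon$. Put $T=\lambda(k-1)$. For $j\ge q+T$, the string~\eqref{eq:expand} begins with $\beta_j\omega_j$, where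
\[
\beta_j=\varphi^j(y')\,\varphi^{j-1}(v_1)\cdots\varphi^{j-q}(v_q),\qquad\omega_j=g_j\,z_j\,\varphi(z_{j-1})\cdots\varphi^{T-1}(z_{j-T+1}).
\]
The indices $j-T+1,\dots,j$ exceed $q$ and form $k-1$ runs of $\lambda$ consecutive integers. Hence $|\omega_j|\ge1+(k-1)=k$, so $X_j=\operatorname{pref}_k(\beta_j\omega_j)$, and $\omega_{j+\lambda}=\omega_j$. For $j\ge q+N$, Lemma~\ref{lem:bounded} gives $\beta_{j+\Lambda}=\beta_j$. Therefore $X_{j+\pi}=X_j$ for $j\ge\max(q+T,q+N)$. Finally $q+T\le\gamma+\gamma(k-1)=k\gamma$ and $q+N\le k\gamma+N$.
\end{proof}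

\subsection{Counting}

\begin{lemma}\label{lem:pairs}
For all $k\ge1$, $b\in\Sigma$ and $y\in\Sigma^+$ we have $|R_k(b,y)|\le N\bigl(k+1+G(N)\bigr)$.
\end{lemma}

\begin{proof}
Let $\tilde x$ denote the reversal of a string $x$, and let $\psi$ be the morphism with $\psi(a)=\widetilde{\varphi(a)}$. Then $\psi^j(\tilde x)=\widetilde{\varphi^j(x)}$. The morphisms $\varphi$ and $\psi$ have the same graph, the same bounded letters, the same set $C$ and the same permutation of $C$. Lemma~\ref{lem:prefix} for $\psi$ shows that $\operatorname{suf}_k\varphi^j(b)$ has period $\operatorname{lcm}(\Lambda,\lambda')$ for $j\ge k\gamma+N$, where $\lambda'$ is $1$ or the length of a cycle of the map ``last growing letter of $\varphi(g)$''; in particular $\lambda'\le N$. With $\lambda$ as in Lemma~\ref{lem:prefix} for $y$, the pair defining $R_k(b,y)$ has period $\operatorname{lcm}(\Lambda,\lambda,\lambda')$ for $j\ge k\gamma+N$, so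
\[
|R_k(b,y)|\le k\gamma+N+\operatorname{lcm}(\Lambda,\lambda,\lambda').
\]
If $\lambda=1$, then $\operatorname{lcm}(\Lambda,\lambda)=\Lambda\le G(N)$. Otherwise the cycle of $h$ consists of $\lambda$ growing letters and is disjoint from $C$; together with $\varphi|_C$ it forms a permutation of at most $N$ letters of order $\operatorname{lcm}(\Lambda,\lambda)$, which is again at most $G(N)$. The cycle of length $\lambda'$ may share letters with the cycle of $h$, so we only use $\operatorname{lcm}(\Lambda,\lambda,\lambda')\le\lambda'G(N)\le NG(N)$.
\end{proof}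

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Take a system of minimal size $\sigma=\ell(w)$. For $k\ge2$, Lemmas~\ref{lem:cut} and~\ref{lem:pairs} with $N<\sigma$ and $1\le G(N)\le G(\sigma)$ give
\[
\frac{S_W(k)}k\le\sigma N\bigl(k+1+G(N)\bigr)\le\sigma^2k+2\sigma^2G(\sigma),
\]
and for $k=1$ the outer inequality holds because $S_W(1)\le N$. Now use~\eqref{eq:trivial}. If $k\le\sqrt n/\sigma$, then $S_w(k)/k\le\sigma\sqrt n+2\sigma^2G(\sigma)$. If $k>\sqrt n/\sigma$, then $S_w(k)/k\le n/k<\sigma\sqrt n$.
\end{proof}

The hypothesis that $\varphi$ is non-erasing was used in three places: blocks are nonempty in Lemma~\ref{lem:cut}, letters of $C$ have one-letter images in Lemma~\ref{lem:bounded}, and the strings $A_j$ and $\omega_j$ have length at least $k$ in Lemma~\ref{lem:prefix}. That $\tau$ is letter-to-letter was used only in~\eqref{eq:trivial}.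

\section{The threshold, the cost and the maximal gap}\label{sec:sharp}

The construction and the upper bound match because the primes up to $P$ are asymptotically optimal cycle lengths: for $m=\sum_{p\le P}p$ we have $\ln m\sim2\ln P$ by~\eqref{eq:primes}, so $\sqrt{m\ln m}\sim P\sim\ln\prod_{p\le P}p$, in agreement with~\eqref{eq:landau}. The following lemma converts a bound on $\ell$ into a bound on the second term of Theorem~\ref{thm:upper}.

\begin{lemma}\label{lem:convert}
Fix $c>0$ and $\beta>\sqrt{2c}$. For all large $n$, every integer $m$ with $1\le m\le cF(n)$ satisfies $2m^2G(m)\le n^\beta$.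
\end{lemma}

\begin{proof}
Let $m_0=\lfloor cF(n)\rfloor$, which tends to infinity with $n$. Since $G$ is nondecreasing, it suffices to treat $m=m_0$. We have $\ln m_0=2\ln\ln n-\ln\ln\ln n+O(1)\sim2\ln\ln n$, so $m_0\ln m_0\sim2c\ln^2n$ and $\ln G(m_0)\sim\sqrt{2c}\,\ln n$ by~\eqref{eq:landau}. As $\ln(2m_0^2)=O(\ln\ln n)$, we get $\ln(2m_0^2G(m_0))\le\beta\ln n$ for large $n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
\emph{Lower bound.} Fix $c\in(0,\alpha^2/2)$; it suffices to show that $\ell(w)>cF(n)$ for all but finitely many strings of the sequence. Choose $\beta$ with $\max(\frac12,\sqrt{2c})<\beta<\alpha$. If $\ell=\ell(w)\le cF(n)$ and $n$ is large, then $\ell\sqrt n\le n^\beta$, and $2\ell^2G(\ell)\le n^\beta$ by Lemma~\ref{lem:convert}. Theorem~\ref{thm:upper} gives $\delta(w)\le2n^\beta$, which contradicts $\delta(w)\ge n^{\alpha-o(1)}$ for large $n$.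

\emph{Construction.} Take $w_{P,n}$ with $P=\alpha\ln n$. By~\eqref{eq:params}, $\ln L\sim\alpha\ln n$ and $B=O(\ln n)$, so $L/2\ge n^{\alpha-o(1)}$ and $n/(4B)=n^{1-o(1)}$. Since $\alpha\le1$, Lemma~\ref{lem:windows} gives $\delta\ge n^{\alpha-o(1)}$. Since $\ln P\sim\ln\ln n$, we have $\ell\le\sigma_P\sim\frac{P^2}{2\ln P}\sim\frac{\alpha^2}2F(n)$.
\end{proof}

The condition $\alpha>\frac12$ makes the term $\ell\sqrt n$ negligible, and the lower bound fails without it: the strings of Example~\ref{ex:unary} have $\delta\ge n^{1/2-o(1)}$ and $\ell\le6$. The condition $\alpha\le1$ is forced by $\delta\le n$.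

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Let $c=\frac18-\varepsilon$, so that $\sqrt{2c}<\frac12$. If $\ell=\ell(w)\le cF(n)$ and $n$ is large, Lemma~\ref{lem:convert} with $\beta=\frac12$ gives $2\ell^2G(\ell)\le\sqrt n\le\ell\sqrt n$, and Theorem~\ref{thm:upper} gives $\delta(w)\le2\ell\sqrt n$.

For the converse, choose $\alpha\in(\frac12,1]$ with $\frac{\alpha^2}2<\frac18+\varepsilon$, and put $\eta=\frac12(\alpha-\frac12)$. For large $n$ the strings constructed in part (b) have $\ell\le(\frac18+\varepsilon)F(n)=n^{o(1)}$, and so $\delta/(\ell\sqrt n)\ge n^{\alpha-\frac12-o(1)}\ge n^\eta$.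
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(c)]
The lower bound is Theorem~\ref{thm:counter}. For the upper bound let $w\in\{0,1\}^n$; the binary alphabet enters through $S_w(k)\le\min(2^k,n)$. For $k\le\frac12\log_2n$ this gives $S_w(k)/k\le\sqrt n$, and for larger $k$ it gives $S_w(k)/k\le2n/\log_2n$. So $\delta(w)=O(n/\ln n)$. If $\ell(w)\ge\frac14F(n)$, then $\delta/\ell=O(n\ln\ln n/\ln^3n)$. If $\ell(w)<\frac14F(n)$, then Lemma~\ref{lem:convert} with $c=\frac14$ and $\beta=\frac34>\sqrt{1/2}$, together with Theorem~\ref{thm:upper}, gives $\delta/\ell\le\delta\le\frac14F(n)\sqrt n+n^{3/4}=o(n\ln\ln n/\ln^3n)$.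
\end{proof}

\section{The term $\ell\sqrt n$ is attained}\label{sec:linear}

The term $\ell\sqrt n$ arose from the bound $\sigma^2k^2$ on $S_W(k)$, in which one factor $\sigma$ counts sites and the other comes from the transient $k\gamma$. To attain it we modify Example~\ref{ex:unary} in both respects: the rule for $a$ emits $m$ counters with distinct tags $y_1,\dots,y_m$, and each counter is slowed by a factor $m$ as in Example~\ref{ex:slow}. Each change costs $O(m)$ in size and multiplies the number of distinct units of a given length by $m$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(d)]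
Let $\Sigma=\{a,x,y_1,\dots,y_m,b_0,\dots,b_{m-1}\}$, with axiom $a$, identity coding, and
\[
\varphi(a)=a\,y_1b_0\,y_2b_0\cdots y_mb_0,\qquad\varphi(x)=x,\qquad\varphi(y_i)=y_i,
\]
\[
\varphi(b_r)=b_{r+1}\ \ (r<m-1),\qquad\varphi(b_{m-1})=b_0x .
\]
The size is $1+(1+2m)+1+m+(m+1)=4m+4$. Put $\beta_t=\varphi^t(b_0)=b_{t\bmod m}\,x^{\lfloor t/m\rfloor}$ and $V_t=y_1\beta_t\,y_2\beta_t\cdots y_m\beta_t$. Then $\varphi^d(a)=aV_0V_1\cdots V_{d-1}$. Take $d=mK$ and $w=\varphi^d(a)$. Each value $e\in\{0,\dots,K-1\}$ of $\lfloor t/m\rfloor$ occurs for $m$ values of $t$, with $|V_t|=m(2+e)$, so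
\[
n=1+m^2\sum_{e=0}^{K-1}(2+e)=1+m^2\,\frac{K^2+3K}2 .
\]
The units $y_i\beta_t$ ($1\le i\le m$, $0\le t<mK$) have length at most $D=K+1$ and contain a letter of $Y=\{y_1,\dots,y_m\}$ only in the first place. They are pairwise distinct, because $y_ib_rx^e$ determines $i$ and $t=em+r$. Since $m\ge2$ and $K\ge1$, we have $n\ge1+2K^2+6K\ge4K+4=4D$. Lemma~\ref{lem:units} gives $\delta(w)\ge n/(4(K+1))$. From $K^2+3K\ge(K+1)^2$ we get $\sqrt n\ge m(K+1)/\sqrt2$, and therefore
\[
\delta(w)\ge\sqrt n\cdot\frac{\sqrt n}{4(K+1)}\ge\frac m{4\sqrt2}\sqrt n .
\]
Finally $m\ge(4m+4)/6\ge\ell/6$ for $m\ge2$, and $24\sqrt2<34$, so $\frac m{4\sqrt2}\sqrt n\ge\frac1{34}\,\ell\sqrt n$.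
\end{proof}

\begin{thebibliography}{9}
\bibitem{NU}
Gonzalo Navarro and Cristian Urbina (University of Chile, CeBiB), \emph{L-systems for Measuring Repetitiveness}, arXiv:2206.01688 (2022).
\end{thebibliography}
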